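# Compact sets that meet every $k$-flat of a cube and have null sumsets

## Counting dimensions: the guess $\ell(d-k)<d$

Take the cube $[0,1]^5$. We want a compact set $K$ inside it that no $3$-dimensional affine subspace can avoid, once that subspace meets the cube at all. At the same time we want $K+K+K$ to be small, in the sense of being nowhere dense. Can both happen?

The answer one would first guess is **no**. For each $y\in[0,1]^2$ the flat $\mathbb R^3\times\{y\}$ meets the cube, so it meets $K$; hence $K$ projects onto a full square and is at least two-dimensional. Three two-dimensional sets have $3\cdot 2=6\ge 5$ dimensions between them, so their sum should fill up something in $\mathbb R^5$.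

Let us fix the terms and test this guess. A *$k$-flat* is a $k$-dimensional affine subspace of $\mathbb R^d$. We write $\ell K=K+\dots+K$ ($\ell$ summands); if $K$ is compact, so is $\ell K$, as a continuous image of $K^\ell$. A set is *nowhere dense* if its closure has empty interior. A compact set of Lebesgue measure zero is nowhere dense, since it is closed and contains no ball.

**Definition.** For positive integers $\ell,k,d$, a compact $K\subseteq[0,1]^d$ is an *$(\ell,k,d)$-set* if $K$ intersects every $k$-flat of $\mathbb R^d$ that meets $[0,1]^d$, but $\ell K$ is nowhere dense in $\mathbb R^d$.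

For example, $\{0\}$ is an $(\ell,d,d)$-set for every $\ell$, because the only $d$-flat is $\mathbb R^d$.

The question, whether a $(3,3,5)$-set exists, comes from Richárd Balka, Márton Elekes, Viktor Kiss, Donát Nagy, Márk Poór, "Compact sets with large projections and nowhere dense sumset", arXiv:2006.15206 (2020). It is known that a $(2,k,d)$-set exists if and only if $k\ge\frac d2$.

The general form of the guess is that an $(\ell,k,d)$-set exists exactly when $\ell(d-k)<d$. One half of it is correct, and its proof contains a tool we shall need. Write $[d]=\{1,\dots,d\}$, and for $J\subseteq[d]$ let $\mathbb R^J$ be the coordinate subspace of vectors vanishing off $J$. The *$j$-skeleton* of $[0,1]^d$ is the union of its faces of dimension at most $j$, that is, the set of points with at most $j$ coordinates in $(0,1)$. For instance, the $1$-skeleton of $[0,1]^3$ is the union of its twelve edges.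

**Lemma 3 (extreme points).** Let $F$ be a $k$-flat with direction space $V$ that meets $[0,1]^d$. Let $v$ be an extreme point of $F\cap[0,1]^d$ and $J_0=\{j:0<v_j<1\}$. Then $V\cap\mathbb R^{J_0}=\{0\}$, and so $|J_0|\le d-k$.

*Proof.* The set $F\cap[0,1]^d$ is compact, convex and non-empty, so it has an extreme point. Suppose $0\ne z\in V\cap\mathbb R^{J_0}$. Moving from $v$ along $\pm z$ stays in $F$ and changes only coordinates strictly between $0$ and $1$. So $v\pm\varepsilon z\in F\cap[0,1]^d$ for small $\varepsilon>0$, and $v$ is the midpoint of these two points, contradicting extremality. Two subspaces of $\mathbb R^d$ with intersection $\{0\}$ have dimensions adding up to at most $d$, so $k+|J_0|\le d$. $\square$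

By Lemma 3 the $(d-k)$-skeleton meets every $k$-flat that meets the cube. A sum of $\ell$ of its faces lies in an affine subspace of dimension at most $\ell(d-k)$. If $\ell(d-k)<d$, the $\ell$-fold sum is a finite union of null sets, and the skeleton is an $(\ell,k,d)$-set. If $\ell(d-k)\ge d$, we can split $[d]$ into $\ell$ parts of size at most $d-k$; the corresponding faces through $0$ add up to $[0,1]^d$, so the skeleton fails.

Now the simplest cases.

* If $\ell=1$ or $k=d$ (in particular if $d=1$), the guess says yes, and this is right: the skeleton works.
* For $(2,2,3)$: the guess says yes since $2\cdot1<3$. The twelve edges do the job, since the sum of two edges is a segment or a square.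
* For $(2,1,2)$: this is the first case where the guess says no. The boundary of the square indeed fails, because its bottom edge plus its left edge is $[0,1]^2$. But the known result says that a $(2,1,2)$-set **exists**, since $1\ge\frac22$.

So the guess is already wrong for lines in the plane. For $\ell=2$ it is off only in the borderline case $k=d/2$. For $(3,3,5)$ the count $6\ge5$ proves nothing, and the answer is in fact yes. Here are the statements that these notes prove.

**Theorem 1.** There is a $(3,3,5)$-set: a compact $K\subseteq[0,1]^5$ meeting every $3$-dimensional affine subspace that meets $[0,1]^5$, with $K+K+K$ nowhere dense (and even of Lebesgue measure zero).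

**Theorem 2 (classification).** Let $\ell\ge1$ and $1\le k\le d$. An $(\ell,k,d)$-set exists if and only if
$$\ell\,(d-k-1)\le d-2,\qquad\text{equivalently}\qquad \ell k\ \ge\ (\ell-1)(d-1)+1 .\tag{1}$$
Moreover:

* if (1) holds, $K$ can be chosen with $\ell K$ Lebesgue null;
* if (1) fails, then for every compact $K\subseteq[0,1]^d$ meeting all $k$-flats that meet $[0,1]^d$, the set $\ell K$ has non-empty interior.

The two forms of (1) agree because $\ell(d-1)-(d-2)=(\ell-1)(d-1)+1$. For $\ell=2$ condition (1) reads $2k\ge d$. For $(3,3,5)$ it reads $3\cdot1\le3$, which holds with equality, so Theorem 1 is a case of Theorem 2. Throughout we write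
$$s:=d-k-1 .$$
The guess compared $\ell(s+1)$ with $d$; the truth compares $\ell s$ with $d-2$.

## Touching flats force the $s$-skeleton

Which points must every such $K$ contain? In the square with $k=1$, the line $x_1+x_2=0$ meets $[0,1]^2$ only at the corner $(0,0)$, so that corner is forced, and so are the other three. In $[0,1]^3$ with $k=1$, the line through $(0,0,t)$ with direction $(1,-1,0)$ meets the cube only at $(0,0,t)$, so the whole edge is forced. In general a $k$-flat can touch the cube at a single point of an $s$-dimensional face. This gives the non-existence half of Theorem 2.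

Suppose (1) fails, i.e. $\ell s\ge d-1$. If $k=d$ then $s=-1$, and $-\ell\ge d-1\ge0$ is impossible. If $s=0$ then $d\le1$, so $k=d-1=0$, which is excluded. Hence $s\ge1$. Since $d-1=k+s$, the inequality $\ell s\ge d-1$ becomes
$$(\ell-1)s\ge k .\tag{2}$$
In particular $\ell\ge2$. Let $K\subseteq[0,1]^d$ be compact and meet every $k$-flat that meets $[0,1]^d$.

**Step 1: $K$ contains the $s$-skeleton.** The purpose is to find, for each point $x$ of a face of dimension at most $s$, a $k$-flat that meets the cube only at $x$. At least $d-s=k+1$ coordinates of $x$ are in $\{0,1\}$; choose $B\subseteq[d]$ with $|B|=k+1$ and $x_j\in\{0,1\}$ for $j\in B$. Put $\sigma_j=1$ if $x_j=0$ and $\sigma_j=-1$ if $x_j=1$, and let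
$$F=x+\Bigl\{z:\ z_j=0\ (j\notin B),\ \sum_{j\in B}\sigma_jz_j=0\Bigr\}.$$
The vectors $z$ have $k+1$ free entries and satisfy one non-trivial linear equation, so $F$ is a $k$-flat. If $x+z\in F\cap[0,1]^d$, then for $j\in B$ we have $z_j\ge0$ when $x_j=0$ and $z_j\le0$ when $x_j=1$; in both cases $\sigma_jz_j\ge0$. These numbers sum to $0$, so all of them vanish and $z=0$. Thus $F\cap[0,1]^d=\{x\}$, and therefore $x\in K$.

**Step 2: $(\ell-1)K$ contains a $k$-dimensional face.** By (2), $[k]$ can be partitioned into $\ell-1$ (possibly empty) sets of size at most $s$. By Step 1, $K$ contains the corresponding faces through $0$. Their sum is $Q=[0,1]^k\times\{0\}^{d-k}$. So $(\ell-1)K\supseteq Q$ and $\ell K\supseteq K+Q$.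

**Step 3: $K+Q$ has non-empty interior.** The set $K$ has a point over each $y\in[0,1]^{d-k}$, and adding $Q$ thickens it in the remaining directions; we have to make the position of that point uniform on an open set of $y$. Divide $[0,1]^k$ into $2^k$ closed cubes $D$ of side $\frac12$ and let
$$Y_D=\{y\in[0,1]^{d-k}:\ K\cap(D\times\{y\})\ne\emptyset\}.$$
This is the projection of the compact set $K\cap(D\times[0,1]^{d-k})$, so it is closed. For each $y\in[0,1]^{d-k}$ the $k$-flat $\mathbb R^k\times\{y\}$ meets the cube, hence meets $K$; so the finitely many sets $Y_D$ cover $[0,1]^{d-k}$. A finite union of closed nowhere dense sets is nowhere dense, so some $Y_D$ contains a non-empty open set $U\subseteq\mathbb R^{d-k}$. Write $D=\prod_i[c_i,c_i+\frac12]$. For $y\in U$ there is $t\in D$ with $(t,y)\in K$. Since $t_i\le c_i+\frac12$ and $t_i+1\ge c_i+1$, we have $t+[0,1]^k\supseteq\prod_i[c_i+\frac12,c_i+1]$. Hence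
$$K+Q\ \supseteq\ \prod_i\bigl[c_i+\tfrac12,\,c_i+1\bigr]\times U ,$$
and $\ell K$ has non-empty interior. This proves the non-existence half of Theorem 2. $\blacksquare$

For $(3,3,5)$ we have $s=1$: the edges of the cube are forced. Two copies of $K$ contain only the two-dimensional faces, while Step 2 needs a three-dimensional one. The obstruction misses by one, and from here on we build $K$.

## Lines in the square and near-integer characters

Let us look for an $(\ell,1,2)$-set by hand. For $t\in\mathbb R$ let $\|t\|$ be the distance from $t$ to the nearest integer: $\|2.3\|=0.3$ and $\|0.8\|=0.2$. Then $\|t+t'\|\le\|t\|+\|t'\|$ and $\|-t\|=\|t\|$. Put $\delta=\frac1{4\ell}$. A condition such as $\|nx\|\le\delta$ behaves well under sums: if it holds for $\ell$ points, their sum satisfies $\|nw\|\le\ell\delta=\frac14$. Imposed for infinitely many $n$, this is a null condition on $w$, as we shall check later. The forced corners satisfy all such conditions, since their coordinates are integers.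

Solutions are found by the following standard device.

**Lemma 4 (nested intervals).** Let $f_1<f_2<\cdots$ be a finite or infinite sequence with $f_1\ge2$ and $f_{j+1}\ge\frac2\delta f_j$, and let $\theta_j\in\mathbb R$. Then there is $\tau\in[0,1]$ with $\|f_j\tau+\theta_j\|\le\frac\delta2$ for all $j$.

*Proof.* The set $\{\tau\in\mathbb R:\|f_j\tau+\theta_j\|\le\delta/2\}$ consists of closed intervals of length $\delta/f_j$ placed periodically with period $1/f_j$. Any closed interval $[p,q]$ of length at least $2/f_j$ contains one of them entirely: some left endpoint lies in $[p,p+1/f_j]$, and $\delta/f_j\le1/f_j$. Start with $[0,1]$, whose length is at least $2/f_1$, and choose in it an interval of solutions for $j=1$. Since $\delta/f_j\ge2/f_{j+1}$, each chosen interval contains an interval of solutions for the next index. A common point of these nested compact intervals is the required $\tau$. (If there are no $f_j$, any $\tau$ will do.) $\square$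

Now take positive integers $n_1,m_1,n_2,m_2,\dots$ that are at least $2$ and grow very fast.

*First attempt: one coordinate at a time.* Let $K$ be the set of $x\in[0,1]^2$ with $\|n_ix_1\|\le\delta$ and $\|m_ix_2\|\le\delta$ for all $i$. By Lemma 4 there is $b\in[0,1]$ with $\|m_ib+\frac12\|\le\frac\delta2$ for all $i$, so that $\|m_ib\|\ge\frac12-\frac\delta2>\delta$. The horizontal line $x_2=b$ misses $K$, and it would still miss $K$ if we forgave any finite number of indices. A coordinate that is constant on the line cannot be corrected, so the other coordinate must compensate for it.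

*Second attempt: couple the coordinates.* Let $\chi_i(x)=n_ix_1+m_ix_2$ and require $\|\chi_i(x)\|\le\delta$ for all $i$. Every horizontal line $x_2=b$ is now met: we need $\|n_iu+m_ib\|\le\delta$, and Lemma 4 with phases $m_ib$ gives such a $u$. But the line $n_1x_1+m_1x_2=\frac12$, which passes through $(\frac1{2n_1},0)$, is missed, because on it $\|\chi_1\|=\frac12>\delta$. The same happens for each $i$, so no single condition can be insisted on.

*The repair: allow two exceptions.* Let
$$K=\bigl\{x\in[0,1]^2:\ \|\chi_i(x)\|>\delta\ \text{for at most two indices } i\bigr\}.$$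
A bounded number of exceptions keeps $K$ closed: having at least three of them is an open condition. A sum of $\ell$ points of $K$ has $\|\chi_i\|\le\frac14$ for all but $2\ell$ indices. It remains to see that two exceptions are enough to catch every line. Consider three kinds of lines.

* Horizontal: on $x_2=b$ we use compensation, as above, with no exceptions.
* Steep enough: on $x_2=b+wx_1$ with $0\le x_1\le1$, we do not treat $\chi_i=(n_i+wm_i)x_1+m_ib$ as a whole, since its frequency $n_i+wm_i$ may be nearly zero. Instead we bring $n_ix_1$ and $m_ix_2$ close to integers separately. This is a problem in one variable with two lists of frequencies, $n_i$ and $|w|m_i$. It suits those $m_i$ for which $|w|m_i$ is not tiny. If $|w|m_i$ is tiny, then $m_ix_2$ is practically the constant $m_ib$ and we compensate.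
* Cutting a corner: on $x_1+x_2=\eta$ with small $\eta>0$, the line crosses the square in $x(\tau)=(\eta\tau,\eta(1-\tau))$, $0\le\tau\le1$. For small $n$ the variable $n\eta\tau$ hardly moves, but it does not have to: the first coordinate starts at an integer and the second coordinate ends at one.

So everything rests on serving two lists of frequencies with a single variable. This is the first thing to prove after the construction.

In $d$ dimensions one more idea is needed. A point of $K$ is allowed a set $J$ of $s$ uncontrolled coordinates, just as points of the forced $s$-skeleton have up to $s$ non-integer coordinates. When $\ell$ points are added, the uncontrolled coordinates number at most $\ell s\le d-2$, so two coordinates remain that are controlled in every summand. Hence conditions on *pairs* of coordinates, one plane construction for each pair, are exactly what survives.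

## Parameters, the set $K$, and its compactness

From now on $\ell s\le d-2$. If $k=d$, take $K=\{0\}$: it meets the only $d$-flat, and $\ell K=\{0\}$ is null. Assume $k\le d-1$. Then $s\ge0$ and $d\ge\ell s+2\ge2$.

Put
$$\delta=\frac1{4\ell},\qquad \kappa=\frac{\delta}{4k},\qquad M=\frac2\kappa=\frac{8k}{\delta}\ \ge\ \frac2\delta .$$
Choose integers $X_1<X_2<\cdots$ with
$$X_1\ge M^2,\qquad X_{r+1}\ge X_r^3 .$$
Then $X_1>2$ and $X_{r+1}/X_r\ge X_r^2\ge M^4$. For $(3,3,5)$ these are $\delta=\frac1{12}$, $\kappa=\frac1{144}$, $M=288$.

Enumerate $\{X_r\}$ bijectively by triples $(S,i,e)$, where $S\subseteq[d]$ with $|S|=2$, $i\in\mathbb N$ and $e\in S$; write $n_{S,i,e}$ for the corresponding integer. For $S=\{e,f\}$ let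
$$\chi_{S,i}(x)=n_{S,i,e}\,x_e+n_{S,i,f}\,x_f ,\qquad \Lambda_e=\{n_{S,i,e}:\ S\ni e,\ i\in\mathbb N\}.$$
So $\Lambda_e$ collects all integers that ever multiply the coordinate $x_e$. The sets $\Lambda_e$ ($e\in[d]$) are pairwise disjoint, and each $X_r$ belongs to exactly one pair $(S,i)$. The latter means that one spoiled integer spoils only one condition.

Define
$$K=\Bigl\{x\in[0,1]^d:\ \exists J\subseteq[d],\ |J|=s,\ \text{such that for every pair } S\subseteq[d]\setminus J:\ \#\{i:\|\chi_{S,i}(x)\|>\delta\}\le2\Bigr\}.$$
For $(3,3,5)$, $J$ is a single coordinate and the conditions concern the six pairs among the other four. For $d=2$, $k=1$ we have $J=\emptyset$ and get back the plane set.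

**$K$ is compact.** For fixed $S$, the set of $x$ with at least three indices $i$ such that $\|\chi_{S,i}(x)\|>\delta$ is a union, over triples of indices, of open sets. So it is open, and for each fixed $J$ the conditions define a closed subset of $[0,1]^d$. There are finitely many $J$, so $K$ is a finite union of compact sets.

## Two coordinates survive: $\ell K$ is null

**Step 1: $\ell K$ lies in a finite union of explicit closed sets.** Let $x^1,\dots,x^\ell\in K$ with corresponding sets $J_1,\dots,J_\ell$, and let $w=\sum_qx^q$. Since $|\bigcup_qJ_q|\le\ell s\le d-2$, there is a pair $S$ disjoint from all $J_q$. For each $q$ at most two indices $i$ have $\|\chi_{S,i}(x^q)\|>\delta$. So for all but at most $2\ell$ indices $i$ we have $\|\chi_{S,i}(x^q)\|\le\delta$ for every $q$, and then $\|\chi_{S,i}(w)\|\le\ell\delta=\frac14$. Thus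
$$\ell K\subseteq\bigcup_{|S|=2}E_S,\qquad E_S=\{w\in\mathbb R^d:\ \#\{i:\|\chi_{S,i}(w)\|>\tfrac14\}\le2\ell\}.\tag{3}$$
Each $E_S$ is closed, for the same reason as before.

**Step 2: each $E_S$ is null.** The purpose is to show that a set of positive measure cannot have $\chi_{S,i}$ close to integers for all large $i$, because $\chi_{S,i}$ modulo $1$ equidistributes on it. The set $E_S$ is contained in the union over $i_0,N\in\mathbb N$ of the bounded closed sets
$$E=\{w\in[-N,N]^d:\ \|\chi_{S,i}(w)\|\le\tfrac14\ \text{ for all } i\ge i_0\}\cap E_S .$$
Fix one such $E$, and let $|E|$ be its measure. Let $h\ge0$ be a continuous $1$-periodic function that vanishes where $\|t\|\le\frac14$, with $\int_0^1h>0$; for instance $h(t)=\max(0,\|t\|-\frac14)$. We claim that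
$$\int_Eh(\chi_{S,i}(w))\,dw\ \longrightarrow\ |E|\int_0^1h\qquad(i\to\infty).\tag{4}$$
Given $\varepsilon>0$, choose a trigonometric polynomial $p(t)=\sum_qc_q\mathrm e^{2\pi\mathrm i qt}$ (a finite sum) with $|h-p|\le\varepsilon$ everywhere. For $q\ne0$, the integral $\int_E\mathrm e^{2\pi\mathrm i q\chi_{S,i}(w)}\,dw$ is the Fourier transform of the integrable function $1_E$ at, up to sign, $q$ times the coefficient vector of $\chi_{S,i}$. These coefficient vectors tend to infinity with $i$, because the $n_{S,i,e}$ are distinct positive integers. By the Riemann–Lebesgue lemma the integral tends to $0$. So $\int_Ep(\chi_{S,i}(w))\,dw\to c_0|E|$, where $c_0=\int_0^1p$ differs from $\int_0^1h$ by at most $\varepsilon$. Hence the left side of (4) is eventually within $3\varepsilon|E|+\varepsilon$ of the right side, and (4) follows.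

For $i\ge i_0$ the left side of (4) is $0$, by the definition of $E$ and $h$. As $\int_0^1h>0$, we get $|E|=0$. So $E_S$ is a countable union of null sets.

By (3), $\ell K$ is a compact set contained in a finite union of null sets. So $\ell K$ is null and nowhere dense.

## Two lacunary lists of frequencies in one variable

**Lemma 5.** Let $\Lambda,\Lambda'\subseteq\{X_r\}$ be disjoint, $\alpha,\beta>0$, and let $\varphi_n$ $(n\in\Lambda)$, $\psi_m$ $(m\in\Lambda')$ be real numbers. There is $\tau\in[0,1]$ such that
$$\|\alpha n\tau+\varphi_n\|\le\tfrac\delta2\ \ (n\in\Lambda,\ \alpha n>\kappa),\qquad \|\beta m\tau+\psi_m\|\le\tfrac\delta2\ \ (m\in\Lambda',\ \beta m>\kappa),$$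
with at most two exceptional elements of $\Lambda\cup\Lambda'$ in total. If $\Lambda'=\emptyset$ and $\alpha=1$, there need be no exceptions.

Each of the two exceptions has a reason. If $\alpha n=\beta m$, $\varphi_n=0$ and $\psi_m=\frac12$, the two conditions ask one number to be near an integer and near a half-integer. And a frequency that is neither large nor tiny may fail by itself: if $\alpha n=\frac12$ and $\varphi_n=\frac14$, then $\alpha n\tau+\varphi_n$ runs over $[\frac14,\frac34]$ and never comes within $\frac\delta2\le\frac18$ of an integer. The proof shows that each accident happens at most once. For the first, the scaling factors $\alpha,\beta$ are arbitrary, so the two scaled lists could interlace in any way; the growth $X_{r+1}\ge X_r^3$ is what prevents a second collision.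

**Step 1: at most one collision.** We show that at most one pair $(n,m)\in\Lambda\times\Lambda'$ satisfies
$$M^{-1}<\frac{\alpha n}{\beta m}<M .$$
Suppose $(n,m)\ne(n',m')$ are two such pairs. Dividing removes the unknown factor $\alpha/\beta$: the number $\rho=\frac{nm'}{n'm}$ lies in $(M^{-2},M^2)$.

If $n=n'$, then $\rho=m'/m$ with $m\ne m'$, so $\rho$ or $\rho^{-1}$ is at least $M^4$, a contradiction. If $m=m'$, then $\rho=n/n'$ with $n\ne n'$, and the contradiction is the same.

Otherwise $n,n',m,m'$ are four distinct members of $\{X_r\}$, since $\Lambda\cap\Lambda'=\emptyset$. Let $X$ be the largest and $Y$ the second largest, so $X\ge Y^3$. Of the two products $nm'$ and $n'm$, the one containing $X$ is at least $X$, and the other is at most $Y^2$. So $\rho$ or $\rho^{-1}$ is at least $X/Y^2\ge Y\ge M^2$, a contradiction.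

**Step 2: delete at most two elements so that the rest is lacunary.** If a pair $(n,m)$ as in Step 1 exists, declare $n$ exceptional and delete it. Consider the remaining frequencies $\alpha n$ and $\beta m$. The ratio (larger to smaller) of any two of them is at least $M$: across the two lists by Step 1, within one list because $X_{r+1}/X_r\ge M^4$. Keep only those exceeding $\kappa$; the lemma claims nothing about the others. Two numbers in $(\kappa,2]$ have ratio less than $2/\kappa=M$, so at most one kept frequency is at most $2$. Declare its element exceptional and delete it. Only finitely many frequencies lie below any given bound, so the rest can be listed as a finite or infinite sequence $2<f_1<f_2<\cdots$ with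
$$f_{j+1}\ge Mf_j\ge\tfrac2\delta f_j .$$

**Step 3: solve.** Let $\theta_j$ be the phase ($\varphi_n$ or $\psi_m$) belonging to $f_j$. Lemma 4 gives $\tau\in[0,1]$ with $\|f_j\tau+\theta_j\|\le\frac\delta2$ for all $j$.

If $\Lambda'=\emptyset$ and $\alpha=1$, there are no pairs in Step 1, and all frequencies are elements $X_r>2$, so nothing is deleted in Step 2. $\square$

## A $k$-flat at an extreme point of its slice

It remains to show that $K$ meets every $k$-flat $F$ with $F\cap[0,1]^d\ne\emptyset$. Let $V$ be its direction space, let $v$ be an extreme point of $F\cap[0,1]^d$, and let $J_0=\{j:0<v_j<1\}$. By Lemma 3, $V\cap\mathbb R^{J_0}=\{0\}$ and $|J_0|\le d-k=s+1$. So $v$ has at most one non-integer coordinate more than a set $J$ can absorb.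

**Case 0: $|J_0|\le s$.** Choose $J\supseteq J_0$ with $|J|=s$. All coordinates of $v$ outside $J$ are $0$ or $1$, so $\chi_{S,i}(v)\in\mathbb Z$ for all pairs $S\subseteq[d]\setminus J$ and all $i$. Hence $v\in K\cap F$.

**The remaining situation.** From now on $|J_0|=s+1$. The purpose of this step is to write $F$ as a graph over the integer coordinates of $v$. Let $R=[d]\setminus J_0$, so $|R|=d-s-1=k\ge1$. The projection $V\to\mathbb R^R$ has kernel $V\cap\mathbb R^{J_0}=\{0\}$, and both spaces have dimension $k$, so it is bijective. Hence
$$F=\{(u,g(u)):\ u\in\mathbb R^R\}$$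
with $g:\mathbb R^R\to\mathbb R^{J_0}$ affine. Moreover $v_R\in\{0,1\}^R$ and $g(v_R)\in(0,1)^{J_0}$.

Our plan is to pick one coordinate $a\in J_0$, put $J=J_0\setminus\{a\}$, so that $|J|=s$ and $[d]\setminus J=R\cup\{a\}$, and find a point of $F\cap[0,1]^d$ whose coordinates in $R\cup\{a\}$ satisfy all but two of the conditions. How to do this depends on whether $g$ keeps all vertices of $[0,1]^R$ inside the open cube $(0,1)^{J_0}$. The line $x_1+x_2=\eta$ in the square, with $0<\eta<1$, $v=(0,\eta)$ and $R=\{1\}$, has $g(u)=\eta-u$ and $g(1)<0$; it belongs to Case A below. A horizontal line $x_2=b$ with $0<b<1$ belongs to Case B.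

## Case A: the flat leaves the cube above an edge

Suppose some $u\in\{0,1\}^R$ has $g(u)\notin(0,1)^{J_0}$.

**Step 1: find the segment.** We look for a segment in $F\cap[0,1]^d$ along which only one coordinate from $R$ moves, starting at an integer, and at whose other end some coordinate from $J_0$ becomes an integer. Walk along edges of the cube $[0,1]^R$ from $v_R$ to $u$. At the start $g$ has its value in $(0,1)^{J_0}$, at the end it does not. So some edge of the walk goes from a vertex $u'$ with $g(u')\in(0,1)^{J_0}$ to a vertex $u'+\sigma\mathbf e_c$ with $g(u'+\sigma\mathbf e_c)\notin(0,1)^{J_0}$, where $c\in R$, $\sigma=\pm1$ and $\mathbf e_c$ is the standard basis vector. Put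
$$x(t)=(u'+t\sigma\mathbf e_c,\ g(u'+t\sigma\mathbf e_c)),\qquad t^*=\min\{t\in[0,1]:\ g(u'+t\sigma\mathbf e_c)\notin(0,1)^{J_0}\}.$$
The minimum exists because the set is closed and contains $1$, and $t^*>0$ because $g(u')\in(0,1)^{J_0}$. For $0\le t<t^*$ the values of $g$ lie in $(0,1)^{J_0}$, and by continuity the value at $t^*$ lies in $[0,1]^{J_0}$. So $x(t)\in F\cap[0,1]^d$ for $0\le t\le t^*$. Since $g(u'+t^*\sigma\mathbf e_c)$ lies in the closed but not in the open cube, there is $a\in J_0$ with $x_a(t^*)=\varepsilon'\in\{0,1\}$, while $x_a(0)\in(0,1)$.

**Step 2: translate into two lists of frequencies.** Write $t=t^*\tau$ with $\tau\in[0,1]$, and put $\alpha=t^*>0$, $\beta=|\varepsilon'-x_a(0)|>0$. Along the segment $x_c=u'_c+\sigma\alpha\tau$ with $u'_c\in\mathbb Z$. Also $x_a$ is affine in $\tau$ with value $\varepsilon'$ at $\tau=1$, so $\varepsilon'-x_a=(1-\tau)(\varepsilon'-x_a(0))$. Hence for all integers $n,m$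
$$\|nx_c\|=\|\alpha n\tau\|,\qquad \|mx_a\|=\|\beta m(1-\tau)\|=\|\beta m\tau-\beta m\|.\tag{5}$$

**Step 3: choose $\tau$.** Apply Lemma 5 with $\Lambda=\Lambda_c$, $\Lambda'=\Lambda_a$, $\varphi_n=0$, $\psi_m=-\beta m$. This handles all $n\in\Lambda_c$ with $\alpha n>\kappa$ and all $m\in\Lambda_a$ with $\beta m>\kappa$, with at most two exceptions in total. The low frequencies take care of themselves: if $\alpha n\le\kappa$ then $\|\alpha n\tau\|\le\kappa\le\frac\delta2$, and if $\beta m\le\kappa$ then $\|\beta m(1-\tau)\|\le\kappa\le\frac\delta2$. By (5), the point $x=x(t^*\tau)$ satisfies $\|nx_c\|\le\frac\delta2$ for all $n\in\Lambda_c$ and $\|mx_a\|\le\frac\delta2$ for all $m\in\Lambda_a$, with at most two exceptions in total. The coordinates $x_{c'}$ with $c'\in R\setminus\{c\}$ are those of the vertex $u'$, so they are integers.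

**Step 4: count the bad conditions.** Let $J=J_0\setminus\{a\}$. For a pair $S\subseteq R\cup\{a\}$, each of the two terms of $\chi_{S,i}(x)$ is an integer, or has the form $nx_c$ with $n\in\Lambda_c$, or has the form $mx_a$ with $m\in\Lambda_a$. So both are within $\frac\delta2$ of integers unless $(S,i)$ involves an exceptional element. Each exceptional element belongs to exactly one $(S,i)$. So $\|\chi_{S,i}(x)\|\le\delta$ for all but at most two $(S,i)$ altogether, and $x\in K\cap F$.

## Case B: the flat is a graph over the whole face

Suppose now $g(\{0,1\}^R)\subseteq(0,1)^{J_0}$. As $[0,1]^R$ is the convex hull of its vertices and $g$ is affine, $g([0,1]^R)\subseteq(0,1)^{J_0}$. So $(u,g(u))\in F\cap[0,1]^d$ for all $u\in[0,1]^R$, and all $u_c$ may be chosen freely in $[0,1]$. On the other hand $x_a$ need not become an integer anywhere, and this is where compensation is needed.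

Fix any $a\in J_0$, put $J=J_0\setminus\{a\}$, and write
$$y(u)=g_a(u)=y_0+\sum_{c\in R}w_cu_c,\qquad \omega=\max_{c\in R}|w_c|=|w_{c^*}| .$$

**Step 1: split $\Lambda_a$ by whether $m\,y$ can move.** Call $m\in\Lambda_a$ *low* if $m\omega\le\kappa$ and *high* otherwise. For low $m$ and all $u\in[0,1]^R$,
$$|m\,y(u)-m\,y_0|\le m\sum_{c\in R}|w_c|\le mk\omega\le k\kappa=\frac\delta4 ,\tag{6}$$
so $m\,y$ is practically the constant $m\,y_0$, whatever $u$ is. For high $m$, the variable $u_{c^*}$ alone moves $m\,y$ with a frequency $m\omega>\kappa$, to which Lemma 5 applies. Choosing $c^*$ with the largest $|w_c|$ is what makes one threshold serve both purposes.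

**Step 2: prescribe the compensation.** For $c\in R$ and $n=n_{S,i,c}\in\Lambda_c$ put
$$\varphi_n=\begin{cases} n_{S,i,a}\,y_0 & \text{if } S=\{a,c\}\text{ and } n_{S,i,a}\text{ is low},\\ 0&\text{otherwise.}\end{cases}$$
This is well defined, since $n$ determines $(S,i)$. We want $\|nu_c+\varphi_n\|\le\frac\delta2$ for all $c\in R$ and all $n\in\Lambda_c$.

**Step 3: choose all $u_c$ except $u_{c^*}$.** For each $c\in R\setminus\{c^*\}$, Lemma 5 with $\Lambda=\Lambda_c$, $\Lambda'=\emptyset$, $\alpha=1$ gives $u_c\in[0,1]$ with $\|nu_c+\varphi_n\|\le\frac\delta2$ for all $n\in\Lambda_c$, without exceptions. (Every $n\in\Lambda_c$ exceeds $\kappa$.)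

**Step 4: choose $u_{c^*}$.** With the other variables fixed, $y=y_1+w_{c^*}u_{c^*}$ for a constant $y_1$.

If $\omega>0$, let $\sigma=\pm1$ be the sign of $w_{c^*}$, so $w_{c^*}=\sigma\omega$ and
$$\|m\,y\|=\|m\sigma\omega u_{c^*}+m\,y_1\|=\|m\omega u_{c^*}+\sigma m\,y_1\| .$$
Apply Lemma 5 with $\Lambda=\Lambda_{c^*}$, $\alpha=1$, $\Lambda'=\Lambda_a$, $\beta=\omega$, the phases $\varphi_n$, and $\psi_m=\sigma m\,y_1$. The condition $\beta m>\kappa$ says that $m$ is high. We obtain $u_{c^*}=\tau\in[0,1]$ with $\|nu_{c^*}+\varphi_n\|\le\frac\delta2$ for $n\in\Lambda_{c^*}$ and $\|m\,y\|\le\frac\delta2$ for high $m\in\Lambda_a$, with at most two exceptions in total.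

If $\omega=0$, all $m\in\Lambda_a$ are low, and we choose $u_{c^*}$ like the other $u_c$, without exceptions.

**Step 5: check the conditions.** Let $x=(u,g(u))\in F\cap[0,1]^d$, so $x_a=y(u)$. Let $S\subseteq[d]\setminus J=R\cup\{a\}$ be a pair, and suppose that $(S,i)$ involves no exceptional element.

* If $S=\{c,c'\}\subseteq R$, then $\varphi_n=0$ for both integers $n$ in $\chi_{S,i}$. Both terms of $\chi_{S,i}(x)$ are within $\frac\delta2$ of integers, so $\|\chi_{S,i}(x)\|\le\delta$.
* If $S=\{a,c\}$ and $m=n_{S,i,a}$ is high, then $\varphi_n=0$ for $n=n_{S,i,c}$. So $\|nu_c\|\le\frac\delta2$ and $\|m\,y\|\le\frac\delta2$, hence $\|\chi_{S,i}(x)\|\le\delta$.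
* If $S=\{a,c\}$ and $m=n_{S,i,a}$ is low, then $\varphi_n=m\,y_0$ for $n=n_{S,i,c}$, and by (6)
$$\|\chi_{S,i}(x)\|\le\|n_{S,i,c}\,u_c+m\,y_0\|+|m\,y-m\,y_0|\le\tfrac\delta2+\tfrac\delta4\le\delta .$$

Each exceptional element belongs to exactly one $(S,i)$, so at most two $(S,i)$ are bad, and $x\in K\cap F$.

In all three cases $F\cap K\ne\emptyset$. Since $K$ is compact and $\ell K$ is null and nowhere dense, $K$ is an $(\ell,k,d)$-set with $\ell K$ null. This proves the existence half of Theorem 2, and with the non-existence half proved above, Theorem 2 is complete. For $\ell=3$, $k=3$, $d=5$ we have $s=1$ and $\ell s=3=d-2$, so (1) holds and a $(3,3,5)$-set with $K+K+K$ null exists, which is Theorem 1. $\blacksquare$
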